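# Spherical curves with geodesic curvature in an interval: homology recovers the length of the interval of radii

## 1. Counting components, and the pairs that the count does not separate

Put $\mathbf S^1=\mathbf R/\mathbf Z$ and fix $r\ge 2$. A regular closed curve is a $C^r$ immersion $\gamma:\mathbf S^1\to\mathbf S^2\subset\mathbf R^3$. Write $v=|\gamma'|$ for its speed, $\mathbf t=\gamma'/v$, $\mathbf n=\gamma\times\mathbf t$, and $\kappa=\langle \mathbf t',\mathbf n\rangle/v$ for its geodesic curvature. The basic example is a circle of angular radius $\rho\in(0,\pi)$, traversed counterclockwise around its center: it has $\kappa=\cot\rho$ (we verify this in Section 2). Great circles have $\kappa=0$.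

For $-\infty\le\kappa_1<\kappa_2\le+\infty$ let $\mathcal L_{\kappa_1}^{\kappa_2}$ be the set of regular closed curves with $\kappa\in(\kappa_1,\kappa_2)$ everywhere, with the $C^r$ topology, and let $\mathcal I=\mathcal L_{-\infty}^{+\infty}$. Put $\rho_i=\operatorname{arccot}\kappa_i\in[0,\pi]$, with $\operatorname{arccot}(+\infty)=0$, $\operatorname{arccot}(-\infty)=\pi$. The condition on $\kappa$ says that the radius $\operatorname{arccot}\kappa$ of the osculating circle lies in $(\rho_2,\rho_1)$. The length of this interval is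
$$\delta=\rho_1-\rho_2\in(0,\pi].$$
For a second pair $\bar\kappa_1<\bar\kappa_2$ write $\bar\rho_i,\bar\delta$. The problem comes from Pedro Zühlke, "Homotopies of Curves on the 2-Sphere with Geodesic Curvature in a Prescribed Interval", arXiv:1304.3040 (2013). The following facts are given.

* (i) If $\delta=\bar\delta$, then $\mathcal L_{\kappa_1}^{\kappa_2}$ and $\mathcal L_{\bar\kappa_1}^{\bar\kappa_2}$ are homeomorphic.
* (ii) $\mathcal L_{\kappa_1}^{\kappa_2}$ has exactly $n=\lfloor\pi/\delta\rfloor+1$ connected components $\mathcal L_1,\dots,\mathcal L_n$, where $\mathcal L_j$ contains circles traversed $j$ times. Moreover $\mathcal L_{n-1}$ contains circles traversed $(n-1)+2k$ times and $\mathcal L_n$ contains circles traversed $n+2k$ times, $k\in\mathbf N$. If $n\ge3$, each of $\mathcal L_1,\dots,\mathcal L_{n-2}$ is homotopy equivalent to $\mathbf{SO}_3$.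
* (iii) $\mathcal I$ has two components $\mathcal I_\pm$. The component $\mathcal I_-$ contains the circles traversed an odd number of times, $\mathcal I_+$ those traversed an even number of times. Each is homotopy equivalent to $\mathbf{SO}_3\times\Omega\mathbf S^3$.
* (iv) If $\delta\le 2\pi/3$, the inclusion $\mathcal L_{\kappa_1}^{\kappa_2}\hookrightarrow\mathcal I$ is not a homotopy equivalence.

The conjecture says that $\mathcal L_{\kappa_1}^{\kappa_2}$ and $\mathcal L_{\bar\kappa_1}^{\bar\kappa_2}$ have different homotopy types if and only if $\delta\ne\bar\delta$. By (i), only one direction is in question. Here is a case in which it is immediate.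

**Proposition 1.** If $\lfloor\pi/\delta\rfloor\ne\lfloor\pi/\bar\delta\rfloor$, then $\mathcal L_{\kappa_1}^{\kappa_2}$ and $\mathcal L_{\bar\kappa_1}^{\bar\kappa_2}$ are not homotopy equivalent.

**Proof.** By (ii) they have different numbers of components. A homotopy equivalence $g:X\to Y$ with homotopy inverse $h$ induces a bijection on components: each map sends components into components, and each $x$ is joined to $h(g(x))$ by a path, and likewise on $Y$. $\square$

What changes in general? The count says only in which interval $(\pi/n,\pi/(n-1)]$ the number $\delta$ lies. For instance $\delta=\pi$ and $\delta=2\pi/3$ both give two components. When $n\ge3$, the first $n-2$ components are copies of $\mathbf{SO}_3$ up to homotopy, so they carry no further information. We need an invariant that varies with $\delta$ inside such an interval.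

The case $\delta=\pi$ suggests one. The homology of $\Omega\mathbf S^3$ is $\mathbf Z$ in each even degree and $0$ in odd degrees. So by (iii), up to the factor $\mathbf{SO}_3$, the generators of the homology of $\mathcal I$ have degrees
$$0,0,2,2,4,4,6,6,\dots$$
The $k$-th number of this list is $2(\lceil k/2\rceil-1)$, as if the great circle traversed $k$ times were responsible for one generator of that degree. For general $\delta$ the number $\frac12$ is replaced by another slope. Put
$$\beta(\delta)=\frac{\delta}{\pi+\delta},\qquad \lambda_k(\delta)=2\big(\lceil k\beta(\delta)\rceil-1\big),\quad k=1,2,\dots$$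

**Theorem A.** $\mathcal L_{\kappa_1}^{\kappa_2}$ is homeomorphic to $\mathbf{SO}_3\times\mathcal B_\delta$, where $H_*(\mathcal B_\delta;\mathbf Z)$ is free and $\operatorname{rank}H_i(\mathcal B_\delta)=\#\{k\ge1:\lambda_k(\delta)=i\}$. Equivalently, $H_{\rm odd}(\mathcal B_\delta)=0$ and
$$\sum_{l<i}\operatorname{rank}H_{2l}(\mathcal B_\delta)=\lfloor i/\beta\rfloor=\lfloor i(1+\pi/\delta)\rfloor\qquad(i\ge1).$$

**Theorem B.** $\mathcal L_{\kappa_1}^{\kappa_2}$ and $\mathcal L_{\bar\kappa_1}^{\bar\kappa_2}$ have different homotopy types if and only if $\rho_1-\rho_2\ne\bar\rho_1-\bar\rho_2$. That is, the conjecture is true.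

Here are the lists $\lambda_1,\lambda_2,\dots$ in three cases, computed by hand:

* $\delta=\pi$, $\beta=\frac12$: $\ 0,0,2,2,4,4,6,6,\dots$
* $\delta=\frac{2\pi}3$, $\beta=\frac25$: $\ 0,0,2,2,2,4,4,6,6,6,\dots$
* $\delta=\frac\pi2$, $\beta=\frac13$: $\ 0,0,0,2,2,2,4,4,4,\dots$

The first two lists have the same number of zeros and differ in degree $2$. The number of zeros is $\lfloor1/\beta\rfloor=\lfloor\pi/\delta\rfloor+1$, as (ii) requires.

**Proof of Theorem B from Theorem A.** If $\delta=\bar\delta$, use (i). Conversely, $H_*(\mathbf{SO}_3;\mathbf Q)$ is $\mathbf Q$ in degrees $0$ and $3$. By Künneth the rational Poincaré series of $\mathcal L_{\kappa_1}^{\kappa_2}$ is $(1+t^3)\sum_kt^{\lambda_k(\delta)}$, and $1+t^3$ is invertible in $\mathbf Z[[t]]$. So the homotopy type determines $\sum_kt^{\lambda_k(\delta)}$, hence $\lfloor i(1+\pi/\delta)\rfloor$ for all $i$, hence $1+\pi/\delta=\lim_i\frac1i\lfloor i(1+\pi/\delta)\rfloor$, hence $\delta$. $\square$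

The rest of the lecture proves Theorem A by Morse theory. The functional has to be chosen with care.

## 2. Curves as rotations driven from a planar cone

For $a\in\mathbf R^3$ let $\hat a$ be the matrix with $\hat ax=a\times x$. For a regular curve let $\Phi=(\gamma,\mathbf t,\mathbf n)\in\mathbf{SO}_3$ (columns). Then $\Phi'=\Phi\hat u$ with $u=v(\kappa e_1+e_3)$. Indeed $u\times e_1=ve_2$, $u\times e_2=v(\kappa e_3-e_1)$, $u\times e_3=-v\kappa e_2$, which are the equations $\gamma'=v\mathbf t$, $\mathbf t'=v(\kappa\mathbf n-\gamma)$, $\mathbf n'=-v\kappa\mathbf t$. We call $u$ the control of the curve; it lies in the plane $\langle e_1,e_3\rangle\cong\mathbf R^2$.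

**Example.** A constant control $u=s(\cos\rho\,e_1+\sin\rho\,e_3)$, $s>0$, has $\kappa=\cot\rho$. With $\Phi(0)=I$ it gives $\Phi=e^{t\hat u}$, so $\gamma=e^{t\hat u}e_1$ is a circle around the axis $u/s$. Since $\langle e_1,u/s\rangle=\cos\rho$, its radius is $\rho$. It closes up with its frame at time $1$ exactly when $s=2\pi k$, and then it is traversed $k$ times.

The condition on $\kappa$ says that $u$ has direction $\cos\rho\,e_1+\sin\rho\,e_3$ with $\rho\in(\rho_2,\rho_1)$. By (i) it suffices to treat one pair $(\kappa_1,\kappa_2)$ for each $\delta$. We take $-\kappa_1=\kappa_2=\tan(\delta/2)$, i.e. $\rho_{1}=\frac\pi2+\frac\delta2$, $\rho_2=\frac\pi2-\frac\delta2$. With $\psi=\frac\pi2-\rho$ the condition becomes $u(t)\in S_\delta$, where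
$$S_\delta=\{r\,\hat r(\psi):r>0,\ |\psi|<\delta/2\},\qquad \hat r(\psi)=\sin\psi\,e_1+\cos\psi\,e_3,$$
an open convex cone. Put $\hat\varphi(\psi)=\hat r'(\psi)=\cos\psi\,e_1-\sin\psi\,e_3$. (On these two letters the hat means "unit vector".) Expanding the cross products gives
$$\hat r\times\hat\varphi=e_2,\qquad\hat\varphi\times e_2=\hat r,\qquad e_2\times\hat r=\hat\varphi.\tag{2.1}$$
Let $\Pi$ be the orthogonal projection of $\mathbf R^3$ onto $\langle e_1,e_3\rangle$.

**Splitting off $\mathbf{SO}_3$.** Let $\mathcal B_\delta$ be the set of curves in $\mathcal L_{\kappa_1}^{\kappa_2}$ with $\Phi(0)=I$. The map $\gamma\mapsto(\Phi(0),\Phi(0)^{-1}\gamma)$ is a homeomorphism $\mathcal L_{\kappa_1}^{\kappa_2}\to\mathbf{SO}_3\times\mathcal B_\delta$, with inverse $(g,\gamma)\mapsto g\gamma$.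

**Holonomy.** For $u\in L^1([0,1];\mathbf R^2)$ let $\Gamma_u$ solve $\Gamma'=\Gamma\hat u$, $\Gamma(0)=I$, and put $\mathrm{hol}(u)=\Gamma_u(1)$. The series
$$\Gamma_u(t)=\sum_n\int_{0<t_1<\dots<t_n<t}\hat u(t_1)\cdots\hat u(t_n)$$
has $n$-th term bounded by $\|u\|_{L^1}^n/n!$. So $\mathrm{hol}$ is analytic on $L^1$, and $u\mapsto\Gamma_u\in C^0$ is continuous. To differentiate, let $\zeta=\Gamma_{u+sw}\Gamma_u^{-1}$. Then $\zeta'=s\,\Gamma_{u+sw}\hat w\,\Gamma_u^{-1}=s\,\zeta\,\widehat{\Gamma_uw}$. Trivializing tangent spaces by $a\mapsto\hat a\,\mathrm{hol}(u)$,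
$$D\,\mathrm{hol}_u(w)=\int_0^1\Gamma_uw\,dt\in\mathbf R^3.\tag{2.2}$$
For $P\in\mathbf R^3$ put $p=\Gamma_u^{-1}P$. Then
$$p'=p\times u,\qquad\langle P,D\,\mathrm{hol}_u(w)\rangle=\int_0^1\langle p,w\rangle\,dt.\tag{2.3}$$

**$\mathcal B_\delta$ in terms of controls.** $\mathcal B_\delta$ is homeomorphic to
$$\{u=u_1e_1+u_3e_3:\ u_1\in C^{r-2}(\mathbf R/\mathbf Z),\ u_3\in C^{r-1}(\mathbf R/\mathbf Z),\ u(t)\in S_\delta,\ \mathrm{hol}(u)=I\}.$$
Indeed $u_3=|\gamma'|\in C^{r-1}$ and $u_1=\langle\mathbf t',\mathbf n\rangle\in C^{r-2}$ depend continuously on $\gamma\in C^r$. Conversely, given $u$, bootstrapping in $\Gamma'=\Gamma\hat u$ shows that $\Gamma_u\in C^{r-1}$ depends continuously on $u$; it is $1$-periodic because $u$ is periodic and $\mathrm{hol}(u)=I$. With $\gamma=\Gamma_ue_1$ we get $\gamma'=u_3\Gamma_ue_2\in C^{r-1}$, so $\gamma\in C^r$ depends continuously on $u$. We identify $\mathcal B_\delta$ with this set.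

**Step controls.** For $N\ge1$ let $M_N(\delta)\subset S_\delta^N$ be the set of $u=(u_{[1]},\dots,u_{[N]})$, regarded as controls equal to $u_{[i]}$ on $I_i=[\frac{i-1}N,\frac iN)$, with $\mathrm{hol}(u)=I$. They describe closed curves composed of $N$ circular arcs. If $N\mid N'$, then $M_N(\delta)\subset M_{N'}(\delta)$. The control $u^{(k)}\equiv2\pi k\,e_3$, the great circle traversed $k$ times, lies in every $M_N(\delta)$.

The plan is now visible: do Morse theory on the finite-dimensional sets $M_N(\delta)$, and compare $\mathcal B_\delta$ with their union.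

## 3. The energy $\frac12\int|u|^2$ and its arcs of critical circles

The first functional to try is the energy $\frac12\int|u|^2$ on $\{\mathrm{hol}=I\}$. For a functional $\int\ell(u)\,dt$ the Lagrange multiplier rule and (2.3) give the critical point equation $\nabla\ell(u)=\Pi p$ with $p'=p\times u$. For $\ell=\frac12|u|^2$ it reads $u=\Pi p$.

Take $u\equiv2\pi k\,\hat r(\psi)$ with $|\psi|<\delta/2$: a circle of some radius traversed $k$ times. Then $\mathrm{hol}(u)=I$, and with $P=u$ we have $p\times u=0$, so $p\equiv u=\Pi p$. All these circles are critical, and all have energy $2\pi^2k^2$. So the critical points come in open arcs that run out to the two walls of the cone $S_\delta$. They are degenerate, the sublevel sets are not compact, and minimizing sequences can leave the cone. In Section 7 we shall also see that the index of $u^{(k)}$ for this energy does not depend on $\delta$. So a Morse count with the energy breaks down at once, and the cone has to be built into the functional.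

## 4. A Hamiltonian whose oscillations all have the same period

Replace $\frac12|u|^2$ by a positive, 2-homogeneous, strictly convex $L$ on $S_\delta$, and let $H(q)=\sup_{w\in S_\delta}(\langle q,w\rangle-L(w))$ be its Legendre dual on $\mathbf R^2$. We first find out what $H$ should look like, and then verify everything for the resulting choice.

**The zero set of $H$.** Letting $w\to0$ gives $H\ge0$. If $\langle q,w\rangle>0$ for some $w$, then $s\langle q,w\rangle-s^2L(w)>0$ for small $s>0$. So $H(q)=0$ exactly when $\langle q,w\rangle\le0$ for all $w\in S_\delta$. For $q=r\hat r(\varphi)$, $r>0$, $|\varphi|\le\pi$, we have $\langle q,\hat r(\psi)\rangle=r\cos(\varphi-\psi)$, so the condition is $|\varphi|\ge\frac{\pi+\delta}2$.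

**The equations of motion.** $H$ is 2-homogeneous. Write $H=\frac12f^2$ with $f(r\hat r(\varphi))=r\,h(\varphi)$. Critical points satisfy $u=\nabla H(\Pi p)$, $p'=p\times u$. Then $\frac d{dt}H(\Pi p)=\langle u,p\times u\rangle=0$, so $f(\Pi p)=\ell$ is constant. If $\ell>0$, write $p=r\hat r(\varphi)+p_2e_2$. Then $rh=\ell$, and $\nabla f=h\hat r+h'\hat\varphi$ gives $u=\ell(h\hat r+h'\hat\varphi)$. By (2.1),
$$p\times u=\ell\,[\,rh'e_2+p_2h\,\hat\varphi-p_2h'\,\hat r\,].$$
Comparing with $p'=r'\hat r+r\varphi'\hat\varphi+p_2'e_2$ and using $r=\ell/h$,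
$$\varphi'=p_2\,h(\varphi)^2,\qquad p_2'=\ell^2\,\frac{h'(\varphi)}{h(\varphi)}.\tag{4.1}$$

**Choosing $h$.** Unwanted closed extremals arise because for a general $h$ the period of (4.1) varies with the amplitude. To prevent this, ask that for some variable $\tau=g(\varphi)$ the system be the linear oscillator $\tau'=\alpha p_2$, $p_2'=-\alpha\ell^2\tau$. This means $g'h^2=\alpha$ and $h'/h=-\alpha g$, hence $(h'/h)'=-\alpha^2/h^2$, i.e. $hh''=h'^2-\alpha^2$. With $h(0)=1$, $h'(0)=0$ the solution is $h=\cos\alpha\varphi$, with $\tau=\tan\alpha\varphi$. It first vanishes at $|\varphi|=\frac\pi{2\alpha}$, and this must be the edge $\frac{\pi+\delta}2$ found above. So $\alpha=\frac\pi{\pi+\delta}$.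

**Definition of $H$ and $L$.** Let $0<\delta<\pi$ and $\alpha=\frac\pi{\pi+\delta}=1-\beta(\delta)\in(\frac12,1)$. For $p=r\hat r(\varphi)$, $|\varphi|\le\pi$, let
$$f_\delta(p)=r\cos(\alpha\varphi)\ \text{ if }|\varphi|\le\tfrac{\pi+\delta}2,\qquad f_\delta(p)=0\ \text{ otherwise},\qquad H=\tfrac12f_\delta^2,$$
$$L(u)=L_\delta(u)=\sup_{p\in\mathbf R^2}\big(\langle p,u\rangle-H(p)\big),\qquad \Sigma=\{r>0,|\varphi|<\tfrac{\pi+\delta}2\}=\{f_\delta>0\}.$$

For orientation: with $\alpha=\frac12$, the limiting value at $\delta=\pi$, one has $H=\frac12r^2\cos^2\frac\varphi2=\frac14|p|(|p|+p_3)$.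

**Lemma 2.** $H$ is $C^1$, convex, 2-homogeneous, $0\le H\le\frac12|p|^2$, and $\nabla H$ is Lipschitz with constant $2$. It is smooth on $\Sigma$ with positive definite Hessian, and $\nabla H:\Sigma\to S_\delta$ is a diffeomorphism.

**Proof.** **Step 1: the Hessian on $\Sigma$.** With $h=\cos\alpha\varphi$, $\nabla f=h\hat r+h'\hat\varphi$, so $|\nabla f|^2=\cos^2\alpha\varphi+\alpha^2\sin^2\alpha\varphi\le1$. Also $\operatorname{Hess}f=\frac{h+h''}r\hat\varphi\hat\varphi^T$ with $h+h''=(1-\alpha^2)h$, so
$$\operatorname{Hess}H=\nabla f\,\nabla f^T+(1-\alpha^2)h^2\,\hat\varphi\hat\varphi^T.$$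
This is positive definite: a vector in its kernel is orthogonal to $\hat\varphi$ and to $\nabla f$, and $\nabla f$ has the nonzero $\hat r$-component $h$. Its norm is at most $2$.

**Step 2: regularity and convexity across $\partial\Sigma$.** The complement $\mathbf R^2\setminus\Sigma$ is a closed convex sector of angle $\pi-\delta$, so every line meets it in a closed interval, possibly empty. The function $f$ is continuous, zero on this interval, and has derivative at most $1$ in absolute value elsewhere on the line; so $f$ is $1$-Lipschitz. Hence $0\le H(p)\le\frac12|p-p_0|^2$ whenever $f(p_0)=0$, and $H$ is differentiable at $p_0$ with zero gradient. On $\Sigma$, $|\nabla H|=f|\nabla f|\le f$, so $\nabla H$ is continuous and $H$ is $C^1$. Along a unit-speed line the derivative of $H$ is continuous, vanishes on the interval outside $\Sigma$, and elsewhere has a derivative in $[0,2]$. So it is nondecreasing, and $H$ is convex. Likewise, along a segment $\nabla H$ is continuous, zero on an interval, and has derivative bounded by $2$ (per unit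 length) elsewhere. So $\nabla H$ is $2$-Lipschitz.

**Step 3: the image of $\nabla H$.** Since $\hat r(\varphi+\theta)=\cos\theta\,\hat r+\sin\theta\,\hat\varphi$, the polar angle of $\nabla f$ is
$$\psi(\varphi)=\varphi+\arctan(h'/h)=\varphi-\arctan(\alpha\tan\alpha\varphi),\qquad\psi'=\frac{1-\alpha^2}{1+\alpha^2\tan^2\alpha\varphi}>0,$$
and $\psi\to\pm\big(\frac{\pi+\delta}2-\frac\pi2\big)=\pm\frac\delta2$ as $\varphi\to\pm\frac{\pi+\delta}2$. As $\nabla H$ is 1-homogeneous and nonzero on $\Sigma$, in polar coordinates it has the form $(r,\varphi)\mapsto(r\,g(\varphi),\psi(\varphi))$ with $g>0$ smooth. This is a diffeomorphism onto $S_\delta$. The remaining claims are clear. $\square$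

**Properties of $L$.** For $u\in S_\delta$ the concave function $p\mapsto\langle p,u\rangle-H(p)$ has the critical point $(\nabla H|_\Sigma)^{-1}(u)$, which is therefore its maximum. So on $S_\delta$ the function $L$ is smooth and 2-homogeneous, $\nabla L=(\nabla H|_\Sigma)^{-1}$, and $\operatorname{Hess}L>0$. Moreover:

$$L(u)\ge\tfrac12|u|^2.\tag{4.2}$$
This follows from $H\le\frac12|p|^2$.

$$H(q)=\sup_{w\in S_\delta}(\langle q,w\rangle-L(w))\quad\text{for all }q\in\mathbf R^2.\tag{4.3}$$
Here "$\ge$" is the definition of $L$. For "$\le$" take $w=\nabla H(q)$ if $q\in\Sigma$; otherwise $H(q)=0$, and we let $w\to0$ along a ray.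

$$H(q)-\langle q,w\rangle+L(w)\ge\tfrac14|w-\nabla H(q)|^2\quad(w\in S_\delta).\tag{4.4}$$
Put $q'=q+\frac12(w-\nabla H(q))$. Then $L(w)\ge\langle q',w\rangle-H(q')$ and $H(q')\le H(q)+\langle\nabla H(q),q'-q\rangle+|q'-q|^2$, because $\nabla H$ is $2$-Lipschitz. So the left side is at least $\langle q'-q,w-\nabla H(q)\rangle-|q'-q|^2=(\frac12-\frac14)|w-\nabla H(q)|^2$.

$$L(se_3)=\tfrac12s^2,\quad\nabla L(se_3)=se_3,\quad\operatorname{Hess}L(se_3)=\operatorname{diag}\big(\tfrac1{1-\alpha^2},1\big)\quad(s>0)\tag{4.5}$$
in the coordinates $(u_1,u_3)$. Indeed at $se_3$ we have $\nabla H=se_3$ and, by Step 1 with $\varphi=0$, $\operatorname{Hess}H=\operatorname{diag}(1-\alpha^2,1)$; $\operatorname{Hess}L$ is the inverse matrix.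

$$\text{If }\delta'<\delta'',\text{ then }L_{\delta'}\ge L_{\delta''}\text{ on }S_{\delta'}.\tag{4.6}$$
For then $\alpha'>\alpha''$. Where $f_{\delta'}>0$ we have $\alpha''|\varphi|\le\alpha'|\varphi|<\frac\pi2$, so $f_{\delta'}\le f_{\delta''}$, and this holds trivially elsewhere. So $H_{\delta'}\le H_{\delta''}$.

**The barrier.** $L$ does not blow up at the walls: with $p=\nabla L(u)$, Euler's identity gives $L(u)=\langle p,\nabla H(p)\rangle-H(p)=H(p)=\frac12f^2$, while $|u|=f|\nabla f|$. So $L(u)=|u|^2/(2|\nabla f|^2)\to|u|^2/(2\alpha^2)$ at the walls. To have compact sublevel sets we add a small barrier. Let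
$$\xi_\pm(u)=\sin\tfrac\delta2\,u_3\mp\cos\tfrac\delta2\,u_1,\qquad b_\delta=\frac1{\xi_+}+\frac1{\xi_-}.$$
For $u=r\hat r(\psi)$ these forms are $\xi_\pm=r\sin(\frac\delta2\mp\psi)$, so $S_\delta=\{\xi_+>0,\xi_->0\}$. On $S_\delta$ the function $b_\delta$ is smooth, convex, $(-1)$-homogeneous, symmetric under $u_1\mapsto-u_1$, and $\ge2/|u|$. Put $G_\varepsilon=L+\varepsilon b_\delta$ and, for step controls,
$$E_\varepsilon(u)=\int_0^1G_\varepsilon(u)\,dt,\qquad c_k=2\pi^2(k+\tfrac12)^2.$$
This is compatible with $M_N\subset M_{N'}$. By (4.5), $E_0(u^{(k)})=2\pi^2k^2\in(c_{k-1},c_k)$.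

## 5. Closed extremals, normal and abnormal

**Lemma 3 (isochrony).** Let $0<\delta<\pi$, $\delta/\pi\notin\mathbf Q$. Let $p:[0,1]\to\mathbf R^3$ solve $p'=p\times u$, $u=\nabla H(\Pi p)$, with constant value $f(\Pi p)=\ell>0$. Let $\Gamma'=\Gamma\hat u$, $\Gamma(0)=I$, and suppose $\Gamma(1)=I$. Then $p\equiv u\equiv\ell e_3$ with $\ell=2\pi k$, $k\ge1$ an integer.

**Proof.** **Step 1: solve the equations.** By (4.1) with $h=\cos\alpha\varphi$ and $\tau=\tan\alpha\varphi$,
$$\tau'=\alpha p_2,\qquad p_2'=-\alpha\ell^2\tau.$$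
So $\tau=a\sin(\alpha\ell t+c)$, $p_2=\ell a\cos(\alpha\ell t+c)$ with $a\ge0$. As $r=\ell/h$, we have $r^2=\ell^2(1+\tau^2)$, and
$$R^2:=|p|^2=\ell^2(1+\tau^2)+p_2^2=\ell^2(1+a^2).$$
If $a=0$, then $\varphi=p_2=0$, $p=u=\ell e_3$, and $\Gamma(1)=e^{\ell\hat e_3}=I$ gives $\ell=2\pi k$. Assume $a>0$ from now on; we look for a contradiction.

**Step 2: reduce to one period.** $\Gamma p$ is constant and $\Gamma(1)=I$, so $p(1)=p(0)$. Now $p$ is determined by $(\tau,p_2)$, whose minimal period is $T=\frac{2\pi}{\alpha\ell}$, whatever $a$ is. So $1=mT$ with an integer $m\ge1$. Extending $p,u,\Gamma$ to all times, $\Gamma(t+T)=\Gamma(T)\Gamma(t)$, so $\Gamma(1)=\Gamma(T)^m$. Since $\Gamma(T)p(T)=p(0)=p(T)$, $\Gamma(T)$ is a rotation about $P=p(0)$.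

**Step 3: find the angle of this rotation by following a vector orthogonal to $p$.** Put $\hat p=p/R=\cos\chi\,\hat r+\sin\chi\,e_2$ and $\mathsf b=-\sin\chi\,\hat r+\cos\chi\,e_2$. By (2.1), $\hat p\times\mathsf b=-\hat\varphi$. The unit vector $\Gamma\mathsf b$ is orthogonal to $\Gamma p=P$, and $(\Gamma\mathsf b)'=\Gamma(\mathsf b'+u\times\mathsf b)$. So it turns about $P$ with angular velocity $\langle\mathsf b'+u\times\mathsf b,\hat p\times\mathsf b\rangle$. The $\hat\varphi$-component of $\mathsf b'$ is $-\sin\chi\,\varphi'$, and $\langle u\times\mathsf b,\hat p\times\mathsf b\rangle=\langle u,\hat p\rangle$. With $\sin\chi=p_2/R$, $\varphi'=p_2/(1+\tau^2)$ and $\langle u,p\rangle=2H=\ell^2$ the angular velocity is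
$$\frac1R\Big(\frac{p_2^2}{1+\tau^2}+\ell^2\Big)=\frac1R\cdot\frac{p_2^2+\ell^2(1+\tau^2)}{1+\tau^2}=\frac R{1+\tau^2}.$$
As $\mathsf b$ is $T$-periodic, $\Gamma(T)$ is the rotation about $P$ by
$$\int_0^T\frac{R\,dt}{1+a^2\sin^2(\alpha\ell t+c)}=\frac R{\alpha\ell}\cdot\frac{2\pi}{\sqrt{1+a^2}}=\frac{2\pi}\alpha=2\pi+2\delta.$$
This does not depend on the amplitude either. So $\Gamma(1)$ is a rotation by $2m\delta$ modulo $2\pi$, and $\Gamma(1)=I$ forces $m\delta\in\pi\mathbf Z$, contradicting $\delta/\pi\notin\mathbf Q$. $\square$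

The second lemma excludes the limits that appear when Lagrange multipliers become unbounded.

**Lemma 4 (no closed abnormal extremals).** Let $0<\delta<\pi$, $\delta/\pi\notin\mathbf Q$. There is no $u\in L^2([0,1];\overline{S_\delta})$, not a.e. zero, with $\mathrm{hol}(u)=I$, for which there is $p=\Gamma_u^{-1}P$ with $|p|=1$, $\langle p(t),w\rangle\le0$ for all $w\in S_\delta$ and all $t$, and $\langle p,u\rangle=0$ a.e.

**Proof.** **Step 1: confine $p$ to a curve.** Let $X=\hat r(-\frac\delta2)$, $Y=\hat r(\frac\delta2)$, so $X\times Y=\sin\delta\,e_2$. Write $u=xX+yY$ with $x,y\ge0$. Put $p_X=\langle p,X\rangle\le0$, $p_Y=\langle p,Y\rangle\le0$. From $xp_X+yp_Y=0$ we get $xp_X=yp_Y=0$ a.e. Suppose $p_Xp_Y\ne0$ at some time. On the maximal interval around it where $p_X,p_Y<0$ we have $u=0$ a.e., so $p$ is constant; by continuity the interval has no end inside $[0,1]$, so it is $[0,1]$ and $u=0$ a.e., a contradiction. So $p$ stays on $\mathcal C=C_X\cup C_Y$,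
$$C_X=\{p\in\mathbf S^2:p_X=0,\,p_Y\le0\},\qquad C_Y=\{p\in\mathbf S^2:p_Y=0,\,p_X\le0\},$$
two great semicircles with common ends $\pm e_2$.

**Step 2: parametrize $\mathcal C$.** Since $\langle e_2\times X,Y\rangle=\sin\delta=-\langle e_2\times Y,X\rangle$, a parametrization of period $2\pi$ is
$$p=-\cos\sigma\,e_2-\sin\sigma\,(e_2\times X)\ (0\le\sigma\le\pi),\qquad p=\cos(\sigma-\pi)\,e_2+\sin(\sigma-\pi)\,(e_2\times Y)\ (\pi\le\sigma\le2\pi),$$
the first part being $C_X$ and the second $C_Y$. From $(e_2\times X)\times X=-e_2$, and the same for $Y$, we read off $dp/d\sigma=p\times X$ on $C_X$ and $dp/d\sigma=p\times Y$ on $C_Y$. At the corners $\pm e_2$ the tangent direction turns by $\delta<\pi$, so the parametrization is locally bi-Lipschitz. Hence the absolutely continuous path $p(t)$ lifts to an absolutely continuous $\sigma(t)$.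

**Step 3: $\sigma$ moves forward.** On the interior of $C_X$ we have $p_Y<0$, so $y=0$ a.e. and $p'=x\,p\times X$, i.e. $\sigma'=x$. On the interior of $C_Y$, likewise $\sigma'=y$. At almost every time with $p=\pm e_2$ we have $\sigma'=0$ and $p'=0$, so $e_2\times u=0$, so $u=0$. Hence $\sigma'=x+y\ge0$ a.e. As $p(1)=p(0)$, $\sigma(1)-\sigma(0)=2\pi m$, and $m\ge1$ since $u$ is not a.e. zero.

**Step 4: compute the holonomy.** Let $\tilde\Gamma$ be the Lipschitz solution on $[\sigma(0),\sigma(1)]$ of $\tilde\Gamma'=\tilde\Gamma\hat X$ or $\tilde\Gamma'=\tilde\Gamma\hat Y$, according to the arc on which $\sigma$ lies, with $\tilde\Gamma(\sigma(0))=I$. Then $\tilde\Gamma(\sigma(t))$ is absolutely continuous, with derivative $\tilde\Gamma(\sigma(t))\hat u(t)$ a.e.; where $p=\pm e_2$ both sides vanish for a.e. $t$. So $\Gamma_u(t)=\tilde\Gamma(\sigma(t))$. Going around $\mathcal C$ $m$ times, $\Gamma_u(1)$ is conjugate to $(e^{\pi\hat X}e^{\pi\hat Y})^m$; the conjugation accounts for the starting point. The product of two half-turns about axes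 at angle $\delta$ is a rotation by $2\delta$. So $\Gamma_u(1)=I$ forces $m\delta\in\pi\mathbf Z$, a contradiction. $\square$

**Lemma 5 (no small loops).** For $0<\delta<\pi$ there is a neighborhood $\mathcal N$ of $I$ in $\mathbf{SO}_3$ such that no $u\in L^1([0,1];S_\delta)$ with $\mathrm{hol}(u)=I$ has $\Gamma_u(t)\in\mathcal N$ for all $t$.

**Proof.** Define $\nu$ by $\hat\nu=\frac12(\Gamma-\Gamma^T)$. Then $\hat\nu'=\frac12(\Gamma\hat u+\hat u\Gamma^T)$, so $\nu'=\mathcal J(\Gamma)u$ with $\mathcal J$ continuous and $\mathcal J(I)=\mathrm{Id}$. Let $\mathcal N=\{\|\mathcal J(\Gamma)-\mathrm{Id}\|<\cos\frac\delta2\}$. If $\Gamma_u$ stays in $\mathcal N$, then $\langle\nu',e_3\rangle>0$ a.e., because $\langle u,e_3\rangle>|u|\cos\frac\delta2$ on $S_\delta$. So $\nu(1)\ne\nu(0)$, but both vanish. $\square$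

## 6. Critical points among step controls

Fix $0<\delta<\pi$ and $K\ge1$.

**Lemma 6.** Let $N\ge2$. (a) At every $u\in M_N(\delta)$ with $|u_{[i]}|/N<\pi$ for all $i$, the differential of $\mathrm{hol}:S_\delta^N\to\mathbf{SO}_3$ is onto. So these $u$ form a smooth manifold. (b) If $N>2c_K/\pi^2$, the set $\{u\in M_N(\delta):E_\varepsilon(u)\le c_K\}$ lies in this manifold, and it is compact if $\varepsilon>0$.

**Proof.** **(a)** We show that no $P\ne0$ annihilates the image. If $P$ does, (2.3) gives $\Pi\int_{I_i}p=0$ for $p=\Gamma_u^{-1}P$ and all $i$. On $I_i$ the vector $p$ rotates about the axis $\mathsf e_i=u_{[i]}/|u_{[i]}|$ by the total angle $\vartheta_i=|u_{[i]}|/N$. With $p_m$ the value at the midpoint, the sine terms cancel and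
$$\int_{I_i}p\,dt=\frac1N\Big[\langle p_m,\mathsf e_i\rangle\mathsf e_i+\frac{\sin(\vartheta_i/2)}{\vartheta_i/2}\big(p_m-\langle p_m,\mathsf e_i\rangle\mathsf e_i\big)\Big].$$
Its components along $\mathsf e_i$ and $e_2\times\mathsf e_i$, which span the plane $\langle e_1,e_3\rangle$, are positive multiples of those of $p_m$. So $p_m=\mathsf c_ie_2$ with $|\mathsf c_i|=|P|$. Now follow $p'=p\times u$ from the midpoint of $I_1$ forward and from the midpoint of $I_2$ backward to their common end:
$$\mathsf c_1\big(\cos\tfrac{\vartheta_1}2e_2+\sin\tfrac{\vartheta_1}2\,e_2\times\mathsf e_1\big)=\mathsf c_2\big(\cos\tfrac{\vartheta_2}2e_2-\sin\tfrac{\vartheta_2}2\,e_2\times\mathsf e_2\big).$$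
The cosines are positive, so $\mathsf c_1,\mathsf c_2$ have the same sign, hence are equal. Then $\sin\frac{\vartheta_1}2\mathsf e_1=-\sin\frac{\vartheta_2}2\mathsf e_2$, which is impossible because the sines and $\langle\mathsf e_i,e_3\rangle$ are positive.

**(b)** By (4.2), $E_\varepsilon(u)\le c_K$ gives $|u_{[i]}|^2\le2Nc_K$, so $|u_{[i]}|/N\le\sqrt{2c_K/N}<\pi$. For $\varepsilon>0$, $G_\varepsilon\ge0$ tends to $\infty$ at $\partial S_\delta$ (including $0$) and at $\infty$, and $G_\varepsilon(u_{[i]})\le Nc_K$. So the $u_{[i]}$ stay in a compact subset of $S_\delta$, and $\mathrm{hol}(u)=I$ is a closed condition. $\square$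

**The critical point equation.** By the multiplier rule and (2.3), $u$ is critical for $E_\varepsilon|_{M_N}$ if and only if there is $P\in\mathbf R^3$ such that, with $p=\Gamma_u^{-1}P$ and $\bar p_i$ the mean of $p$ over $I_i$,
$$\nabla G_\varepsilon(u_{[i]})=\Pi\bar p_i\quad\text{for all }i.\tag{6.1}$$
By strict convexity this says that $u_{[i]}$ is the maximizer of $\langle\Pi\bar p_i,\cdot\rangle-G_\varepsilon$ on $S_\delta$. The circles $u^{(k)}$ are critical: take $P=\nabla G_\varepsilon(2\pi ke_3)$, which is parallel to $e_3$ by symmetry, so $p\equiv P$.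

**Proposition 7.** Let $\delta/\pi\notin\mathbf Q$. There are $\varepsilon_0,N_0$ such that for $0<\varepsilon\le\varepsilon_0$, $N\ge N_0$ the critical points of $E_\varepsilon|_{M_N}$ in $\{E_\varepsilon\le c_K\}$ are among $u^{(1)},\dots,u^{(K)}$.

**Proof.** A circle $u^{(k)}$ with $E_\varepsilon\le c_K$ has $2\pi^2k^2\le c_K$, so $k\le K$. Suppose the claim fails. Then there are $\varepsilon_n\to0$, $N_n\to\infty$ and critical $u_n$ with $E_{\varepsilon_n}(u_n)\le c_K$, none of them a circle $u^{(k)}$. Let $P_n,p_n$ be as in (6.1), $\Gamma_n=\Gamma_{u_n}$, $G_n=G_{\varepsilon_n}$, and let $\bar p_n$ be the step function of means of $p_n$. By (4.2), $\int|u_n|^2\le2c_K$. We pass to subsequences freely, so either $|P_n|\to\infty$ or $P_n$ is bounded.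

**Step 1: $|P_n|\to\infty$ leads to an abnormal extremal.** Let $\tilde p_n=p_n/|P_n|$. From $\tilde p_n'=\tilde p_n\times u_n$ and Cauchy–Schwarz, $\tilde p_n$ and $\Gamma_n$ are uniformly Hölder-$\frac12$. So we may assume $u_n\rightharpoonup u$ in $L^2$ and $\tilde p_n\to\tilde p$, $\Gamma_n\to\Gamma$ uniformly. Passing to the limit in the integral equations, $\Gamma=\Gamma_u$, $\tilde p=\Gamma_u^{-1}\tilde p(0)$, $|\tilde p|=1$, $\Gamma(1)=I$; and $u\in\overline{S_\delta}$ a.e., since this set is closed and convex. By maximality and $G_n\ge0$, for fixed $w\in S_\delta$,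
$$\langle\bar p_n,w\rangle-G_n(w)\le\langle\bar p_n,u_n\rangle.$$
Divide by $|P_n|$, integrate over an interval, and let $n\to\infty$; the averages $\bar p_n/|P_n|$ converge uniformly to $\tilde p$. So $\langle\tilde p,w\rangle\le\langle\tilde p,u\rangle$ for a.e. $t$, for all $w$ in a countable dense set, hence for all $w\in S_\delta$. Replacing $w$ by $sw$ and letting $s\to\infty$ and $s\to0$ gives $\langle\tilde p,w\rangle\le0$ for all $w\in S_\delta$ (for a.e. $t$, hence for all $t$) and $\langle\tilde p,u\rangle\ge0$. As $u\in\overline{S_\delta}$, $\langle\tilde p,u\rangle=0$ a.e. If $u=0$ a.e., then $\Gamma_n\to I$ uniformly, against Lemma 5. Otherwise Lemma 4 is contradicted.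

**Step 2: if $P_n$ is bounded, $u_n$ converges uniformly to a circle.** Let $u_n(q)$ be the maximizer of $\langle q,\cdot\rangle-G_n$ on $S_\delta$, when it exists. By (4.4), $L\le G_n$ and maximality, for all $w\in S_\delta$,
$$\tfrac14|u_n(q)-\nabla H(q)|^2\le H(q)-\langle q,u_n(q)\rangle+L(u_n(q))\le H(q)-\langle q,w\rangle+L(w)+\varepsilon_nb_\delta(w).$$
Let $\theta>0$. By (4.3), continuity in $q$ and compactness, for $q$ in a bounded set finitely many $w$ suffice to make $H(q)-\langle q,w\rangle+L(w)<\theta$, and for these $w$ we have $\varepsilon_nb_\delta(w)\to0$. So $u_n(q)-\nabla H(q)\to0$ uniformly on bounded sets. Apply this to $q=\Pi\bar p_n$. Then $u_n$ is bounded, $p_n$ is uniformly Lipschitz, and we may assume $p_n\to p$ uniformly. Hence $\bar p_n\to p$ and $u_n\to u:=\nabla H(\Pi p)$ uniformly, $\Gamma_n\to\Gamma_u$, $\Gamma_u(1)=I$, $p'=p\times u$. If the constant $f(\Pi p)$ is $0$, then $u\equiv0$ and $\Gamma_n\to I$ uniformly, against Lemma 5. Otherwise Lemma 3 gives $p=u=\bar u:=u^{(k)}=\omega e_3$ with $\omega=2\pi k$.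 In particular $P_n\to\omega e_3$.

**Step 3: linearize at the circle to exclude $u_n\neq\bar u$ near $\bar u$.** Let $\bar P_n=\nabla G_n(\bar u)$, which is parallel to $e_3$ and tends to $\omega e_3$. Put
$$d_n=\|u_n-\bar u\|_\infty+|P_n-\bar P_n|>0,\qquad v_n=\frac{u_n-\bar u}{d_n},\qquad q_n=\frac{p_n-\bar P_n}{d_n};$$
$d_n\to0$. Since $\bar P_n\times\bar u=0$, expanding $p_n\times u_n$ gives $q_n'=q_n\times u_n+\bar P_n\times v_n$. So $q_n$ is bounded and uniformly Lipschitz, and we may assume $q_n\to q$ uniformly. Subtract (6.1) for $\bar u$ from (6.1) for $u_n$. As $G_n\to L$ in $C^2$ near $\omega e_3$, we get $v_n\to v=\operatorname{Hess}L(\bar u)^{-1}\Pi q$ uniformly, i.e. $v_1=(1-\alpha^2)q_1$, $v_3=q_3$ by (4.5). We collect four facts: $\|v\|_\infty+|q(0)|=1$; $q(1)=q(0)$, because $p_n(1)=\Gamma_n(1)^{-1}P_n=p_n(0)$; $\int_0^1\Gamma_{\bar u}v\,dt=0$, by linearizing $\mathrm{hol}(u_n)=\mathrm{hol}(\bar u)$; and $q'=\omega(q\times e_3+e_3\times v)$, i.e.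
$$q_1'=\omega q_2,\qquad q_2'=-\omega q_1+\omega(1-\alpha^2)q_1=-\omega\alpha^2q_1,\qquad q_3'=0.$$
So $(q_1,q_2)$ oscillates with angular frequency $\alpha\omega=2\pi\alpha k$. As $\alpha=\frac\pi{\pi+\delta}$ is irrational, $\alpha k\notin\mathbf Z$, and $q(1)=q(0)$ forces $q_1=q_2=0$. Then $v=q_3e_3$ is constant, and $0=\int\Gamma_{\bar u}v\,dt=q_3e_3$. So $v=0$ and $q=0$, a contradiction. $\square$

## 7. The index of the great circle traversed $k$ times

Let $\bar u=u^{(k)}$, $\omega=2\pi k$, $\bar\Gamma(t)=e^{\omega t\hat e_3}$. Put $\mathcal T=\{w\in L^2([0,1];\mathbf R^2):\int\bar\Gamma w\,dt=0\}$ and, for $N\ge2$, $N>2k$, let $\mathcal T_N=T_{\bar u}M_N$, which is the set of $N$-step functions in $\mathcal T$.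

**Step 1: expand the constraint to second order.** Let $\tilde w=\bar\Gamma w$, $y(t)=\int_0^t\tilde w$. By Section 2, $\zeta=\Gamma_{\bar u+sw}\bar\Gamma^{-1}$ satisfies $\zeta'=s\zeta\hat{\tilde w}$, and $\bar\Gamma(1)=I$. So
$$\mathrm{hol}(\bar u+sw)=I+s\,\hat y(1)+s^2\int\hat y\,\hat{\tilde w}\,dt+O(s^3).$$
Since $\hat y(1)^2=\int(\hat y\hat{\tilde w}+\hat{\tilde w}\hat y)\,dt$, the logarithm is
$$\log\mathrm{hol}(\bar u+sw)=s\int\tilde w\,dt+\frac{s^2}2\int y\times\tilde w\,dt+O(s^3).\tag{7.1}$$

**Step 2: write down the Hessian.** Put $\nabla G_\varepsilon(\bar u)=g_\varepsilon e_3$, so $g_0=\omega$. Because $\bar\Gamma e_3=e_3$, $dE_\varepsilon(w)=\int\langle g_\varepsilon e_3,w\rangle=\langle g_\varepsilon e_3,\int\tilde w\rangle$, so the multiplier is $g_\varepsilon e_3$. The function $E_\varepsilon-\langle g_\varepsilon e_3,\log\mathrm{hol}\rangle$ is critical at $\bar u$ and equals $E_\varepsilon$ on $M_N$. So the Hessian of $E_\varepsilon|_{M_N}$ at $\bar u$ is the restriction to $\mathcal T_N$ of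
$$Q_\varepsilon(w)=\int\langle\operatorname{Hess}G_\varepsilon(\bar u)w,w\rangle\,dt-g_\varepsilon\int\langle e_3,y\times\tilde w\rangle\,dt,\qquad|Q_\varepsilon-Q_0|\le C\varepsilon\|w\|_{L^2}^2.$$

**Step 3: diagonalize $Q_0$.** Identify $\langle e_1,e_2\rangle$ with $\mathbf C$. The component of $\tilde w$ there is $e^{i\omega t}w_1=z'$, where $z$ is the component of $y$, and $\langle e_3,y\times\tilde w\rangle=\operatorname{Im}(\bar zz')$. The space $\mathcal T$ is given by $\int w_3=0$ and $\int e^{2\pi ikt}w_1=0$. Write $w_1=\sum_{m\ne\pm k}x_me^{2\pi imt}$, $x_{-m}=\bar x_m$. Then $z=\mathrm{const}+\sum x_m\frac{e^{2\pi i(m+k)t}}{2\pi i(m+k)}$, the constant does not contribute because $\int z'=0$, and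
$$\omega\operatorname{Im}\int\bar zz'\,dt=\sum_{m\ne\pm k}|x_m|^2\frac k{m+k}.$$
Since $|x_m|=|x_{-m}|$, we may replace $\frac k{k+m}$ by the average $\frac12\big(\frac k{k+m}+\frac k{k-m}\big)=\frac{k^2}{k^2-m^2}$. With (4.5),
$$Q_0(w)=\int w_3^2\,dt+\sum_{m\ne\pm k}|x_m|^2\Big[\frac1{1-\alpha^2}-\frac{k^2}{k^2-m^2}\Big].\tag{7.2}$$

**Step 4: count.** For $|m|>k$ the bracket is positive. For $|m|<k$ it is negative iff $(1-\alpha^2)k^2>k^2-m^2$, i.e. iff $|m|>\alpha k$, and it vanishes iff $|m|=\alpha k$. It tends to $\frac1{1-\alpha^2}>0$ as $|m|\to\infty$. So if $\delta/\pi\notin\mathbf Q$, then $Q_0$ is nondegenerate on $\mathcal T$ with spectrum bounded away from $0$. Each $m$ with $\alpha k<m<k$ accounts for two real dimensions, so the index is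
$$2\,\#\{m\in\mathbf Z:\alpha k<m<k\}=2(k-1-\lfloor\alpha k\rfloor)=2\big(\lceil k(1-\alpha)\rceil-1\big)=\lambda_k(\delta).$$

**Examples.** For $k=1$ and $k=2$ there is no such $m$ (recall $\alpha>\frac12$), so the index is $0$. For $k=3$ only $m=2$ can count, and it counts iff $\alpha<\frac23$, i.e. iff $\delta>\frac\pi2$. For the plain energy of Section 3, $\operatorname{Hess}L(\bar u)$ is replaced by the identity, and the bracket becomes $1-\frac{k^2}{k^2-m^2}=\frac{-m^2}{k^2-m^2}$. It vanishes for $m=0$, the direction of the arc of critical circles, and is negative for $0<|m|<k$. So the index is $2(k-1)$ whatever $\delta$ is.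

**Proposition 8.** Let $0<\delta<\pi$, $\delta/\pi\notin\mathbf Q$, $k\ge1$. There are a dyadic $N_0$, an $\varepsilon_0>0$, and a subspace $V\subset\mathcal T_{N_0}$ of dimension $\lambda_k$ with $Q_0|_V$ negative definite. For $0<\varepsilon\le\varepsilon_0$ and $N_0\mid N$, $u^{(k)}$ is a nondegenerate critical point of $E_\varepsilon|_{M_N}$ of index $\lambda_k$.

**Proof.** **Step 1: find $V$.** A dense subspace meets a closed subspace of finite codimension in a dense subset of the latter: the finitely many defining functionals remain independent on the dense subspace, so an approximating sequence can be corrected inside the dense subspace by terms that tend to $0$. So dyadic step functions in $\mathcal T$ are dense in $\mathcal T$. Perturb a basis of the negative space of $Q_0$ to a basis of dyadic step functions, and let $N_0>2k$ be a common level.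

**Step 2: $Q_0$ is coercive on the $Q_0$-orthogonal complement $V^\perp$ of $V$ in $\mathcal T$.** As $Q_0|_V$ is nondegenerate, $\mathcal T=V\oplus V^\perp$. A vector of $V^\perp$ on which $Q_0<0$ would, together with $V$, span a negative space of dimension $\lambda_k+1$. So $Q_0\ge0$ on $V^\perp$, and its kernel there lies in the kernel of $Q_0$ on $\mathcal T$, which is $0$. Now suppose $w_n\in V^\perp$, $\|w_n\|=1$, $Q_0(w_n)\to0$, $w_n\rightharpoonup w\in V^\perp$. The second term of $Q_0$ is continuous for weak convergence, because $w\mapsto y$ is compact, and the first is weakly lower semicontinuous. So $Q_0(w)\le0$, hence $w$ is in the kernel, hence $w=0$. Then $\liminf Q_0(w_n)=\liminf\int\langle\operatorname{Hess}L(\bar u)w_n,w_n\rangle\,dt>0$, a contradiction.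

**Step 3: conclude for $Q_\varepsilon$.** If $N_0\mid N$, then $V\subset\mathcal T_N$, so $\mathcal T_N=V\oplus(V^\perp\cap\mathcal T_N)$. For $\varepsilon$ small, uniformly in $N$, $Q_\varepsilon$ is negative definite on $V$ and positive definite on $V^\perp\cap\mathcal T_N$. As the dimensions add up to $\dim\mathcal T_N$, $Q_\varepsilon$ is nondegenerate on $\mathcal T_N$ with index $\dim V=\lambda_k$. $\square$

## 8. Smooth, integrable and step controls have the same homology

Let $0<\delta\le\pi$. Choose compact convex sets $K_1\subset K_2\subset\cdots$ with $K_j\subset\operatorname{int}K_{j+1}$ and $\bigcup K_j=S_\delta$. Let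
$$X_j=\{u\in L^1([0,1];\mathbf R^2):u\in K_j\text{ a.e.},\ \mathrm{hol}(u)=I\}$$
with the $L^1$ topology. To pass from $X_j$ to smooth or step controls we average, which spoils $\mathrm{hol}(u)=I$ slightly, and then repair the holonomy.

**Lemma 9.** Let $Q\subset X_j$ be compact.

(A) There is a continuous $\mathcal H:[0,1]\times Q\to X_{j+1}$ with $\mathcal H_0=\mathrm{id}$ and $\mathcal H_1:Q\to\mathcal B_\delta$ continuous. If $Q_0\subset Q\cap\mathcal B_\delta$ is compact in $\mathcal B_\delta$, then $\mathcal H|_{[0,1]\times Q_0}$ is continuous into $\mathcal B_\delta$.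

(B) Given $m_1$, there are $m\ge m_1$ and a continuous $\mathcal H:[0,1]\times Q\to X_{j+1}$ with $\mathcal H_0=\mathrm{id}$, $\mathcal H_1:Q\to M_{2^m}(\delta)$ continuous, and $\mathcal H_s=\mathrm{id}$ on $Q\cap M_{2^{m_1}}(\delta)$.

**Proof.** **Step 1: holonomy can be moved in every direction.** We claim that $D\,\mathrm{hol}_u:L^1\to\mathbf R^3$ is onto for $u\in X_j$. If $P\ne0$ annihilates its image, (2.3) gives $\Pi p\equiv0$ for $p=\Gamma_u^{-1}P$, so $p\equiv\pm|P|e_2$ by continuity. But then $0=p'=\pm|P|e_2\times u$, which is nonzero a.e., a contradiction.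

**Step 2: choose finitely many correcting directions.** Let $\mathcal D\subset L^1$ be the smooth periodic functions (case A) or the dyadic step functions (case B), a dense subspace. So $D\,\mathrm{hol}_u(\mathcal D)$ is a dense subspace of $\mathbf R^3$, i.e. $\mathbf R^3$. By continuity in $u$ and compactness of $Q$ there are $w_1,\dots,w_l\in\mathcal D$ such that the vectors $D\,\mathrm{hol}_u(w_i)$ span $\mathbf R^3$ for every $u\in Q$. For $u\in L^1$, $\eta\in\mathbf R^3$ put
$$\Psi(u,\eta)=\mathrm{hol}\Big(u+\sum_i\langle D\,\mathrm{hol}_u(w_i),\eta\rangle w_i\Big).$$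
$\Psi$ and $\partial_\eta\Psi$ are continuous. For $u\in Q$ we have $\Psi(u,0)=I$, and $B(u):=\partial_\eta\log\Psi(u,0)=\sum_iD\,\mathrm{hol}_u(w_i)D\,\mathrm{hol}_u(w_i)^T$ is invertible.

**Step 3: solve $\Psi(u,\eta)=I$ near $Q$.** The set of $(u,\eta)$ for which $\log\Psi(u,0)$, $\log\Psi(u,\eta)$ are defined (principal branch near $I$), $B(u)$ is invertible, and $\|\mathrm{Id}-B(u)^{-1}\partial_\eta\log\Psi(u,\eta)\|<\frac12$, contains an open neighborhood of the compact set $Q\times\{0\}$. So it contains $O_0\times\{|\eta|\le\sigma_0\}$ for some neighborhood $O_0$ of $Q$ and some $\sigma_0>0$. Given $\sigma\le\sigma_0$, let $O\subset O_0$ be a neighborhood of $Q$ on which $|B(u)^{-1}\log\Psi(u,0)|\le\frac\sigma2$. For $u\in O$ the map $\eta\mapsto\eta-B(u)^{-1}\log\Psi(u,\eta)$ is a $\frac12$-contraction on $\{|\eta|\le\sigma_0\}$, maps $\{|\eta|\le\sigma\}$ into itself, and depends continuously on $u$. So there is a unique $\eta(u)$ with $|\eta(u)|\le\sigma_0$ and $\Psi(u,\eta(u))=I$. It satisfies $|\eta(u)|\le\sigma$, is continuous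 in $u$, and vanishes if $\mathrm{hol}(u)=I$. Let
$$C(u)=u+\sum_i\langle D\,\mathrm{hol}_u(w_i),\eta(u)\rangle w_i.$$
Then $\mathrm{hol}(C(u))=I$, and $C(u)=u$ if $\mathrm{hol}(u)=I$. As $|D\,\mathrm{hol}_u(w_i)|\le\|w_i\|_{L^1}$, for $\sigma$ small $\|C(u)-u\|_\infty<\operatorname{dist}(K_j,\partial K_{j+1})$ on $O$.

**Step 4: average, then correct.** Let $T_m$ be convolution on $\mathbf R/\mathbf Z$ with a smooth nonnegative approximate identity (A), or averaging over the dyadic intervals of length $2^{-m}$ (B). As $K_j$ is closed and convex, $T_m$ preserves "values in $K_j$ a.e." The $T_m$ are $L^1$-contractions converging strongly to the identity, so $T_mu\to u$ uniformly on the compact set $Q$. Hence for $m$ large $(1-s)u+sT_mu\in O$ for all $u\in Q$, $s\in[0,1]$, and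
$$\mathcal H_s(u)=C\big((1-s)u+sT_mu\big)$$
is continuous with values in $X_{j+1}$, and $\mathcal H_0=\mathrm{id}$. In case (A), $T_m:L^1\to C^\infty$ is continuous and the $w_i$ are smooth, so $\mathcal H_1:Q\to\mathcal B_\delta$ is continuous. On $Q_0$ each term of $\mathcal H_s(u)$ depends continuously on $(s,u)$ in $C^{r-2}\times C^{r-1}$, and continuous controls with values a.e. in $K_{j+1}$ have all values there; so $\mathcal H$ is continuous into $\mathcal B_\delta$ on $[0,1]\times Q_0$. In case (B), take $m\ge m_1$ and at least the levels of the $w_i$. Then $\mathcal H_1(u)\in M_{2^m}(\delta)$, and for $u\in Q\cap M_{2^{m_1}}(\delta)$ we have $T_mu=u$, so $\mathcal H_s(u)=C(u)=u$. $\square$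

**Corollary 10.** $H_*(\mathcal B_\delta)\cong\varinjlim_jH_*(X_j)\cong\varinjlim_mH_*(M_{2^m}(\delta))$.

**Proof.** The controls in a compact subset of $\mathcal B_\delta$ or of $M_{2^m}(\delta)$ have all their values in some $K_j$. Singular chains have compact support, so the maps to $\varinjlim_jH_*(X_j)$ are defined. They are surjective: a cycle in $X_j$ is homologous in $X_{j+1}$ to its $\mathcal H_1$-image. They are injective: if a cycle $z$ bounds a chain in $X_j$ with support $Q$ (which contains the support of $z$), then $\mathcal H_1(z)$ bounds in $\mathcal B_\delta$, respectively in some $M_{2^m}(\delta)$, and there $z$ is homologous to $\mathcal H_1(z)$ by the last clauses of (A) and (B). $\square$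

## 9. Approaching $\delta$ from the left: proof of Theorem A

Let $\delta\in(0,\pi]$ be arbitrary, possibly a rational multiple of $\pi$. Since $\beta$ is continuous and strictly increasing and $\lceil\cdot\rceil$ is left-continuous, we can choose $\delta_1<\delta_2<\cdots\to\delta$ with $\delta_j<\delta$, $\delta_j/\pi\notin\mathbf Q$, and
$$\lambda_k(\delta_j)=\lambda_k(\delta)=:\lambda_k\quad\text{for }k\le j.$$
Write $L_j=L_{\delta_j}$, $b_j=b_{\delta_j}$, and $E_{0,j}=\int L_j$.

**Step 1: discs that carry the expected homology.** By Proposition 8 choose, for $k\le j$, a small smooth closed disc $D_{k,j}\subset M_{\hat N_j}(\delta_j)$, for some dyadic $\hat N_j$, of dimension $\lambda_k$, centered at $u^{(k)}$ and tangent there to $V$ (a point if $\lambda_k=0$). The Hessian of $E_{0,j}|_{D_{k,j}}$ at the center is $Q_0|_V$, which is negative definite. So we can choose $D_{k,j}$ so small that $E_{0,j}<2\pi^2k^2$ on it off the center. By (4.6), $E_{0,j+1}\le E_{0,j}$ on $D_{k,j}$, with equality at the center, and $u^{(k)}$ is critical for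 both. So $E_{0,j+1}|_{D_{k,j}}$ also has a negative definite Hessian at the center and is $<2\pi^2k^2$ off the center.

**Step 2: the barrier constants.** We choose inductively $\varepsilon_j>0$ so small that $E_j:=\int(L_j+\varepsilon_jb_j)$ has the following properties.

1. Propositions 7 (with $K=j$) and 8 ($k\le j$) apply for $\delta_j$ with $\varepsilon=\varepsilon_j$, and $E_j(u^{(k)})<c_k$ for $k\le j$.
2. For $D=D_{k,j}$ ($k\le j$) and $D=D_{k,j-1}$ ($k\le j-1$): $E_j|_D$ has negative definite Hessian at the center, $E_j|_D<E_j(u^{(k)})$ off the center, and $\max_{\partial D}E_j<2\pi^2k^2$ (void if $\partial D=\emptyset$).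
3. $\varepsilon_jb_j\le\varepsilon_{j-1}b_{j-1}$ on $S_{\delta_{j-1}}$.

For 2: these are finitely many compact discs with values in a compact part of $S_{\delta_j}$, so $E_j|_D\to E_{0,j}|_D$ in $C^2$ as $\varepsilon_j\to0$, while the center stays critical for every $\varepsilon_j$. So for small $\varepsilon_j$ the Hessian is negative definite on a fixed neighborhood of the center in $D$, which makes the center a strict maximum there; away from it and on $\partial D$ the strict inequalities of Step 1 persist. For 3: $b_j/b_{j-1}$ is 0-homogeneous and bounded on $S_{\delta_{j-1}}$, since $b_j$ is bounded on the unit vectors of $\overline{S_{\delta_{j-1}}}$ and $b_{j-1}\ge2$ on unit vectors.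

**Step 3: the filtration.** Choose a dyadic $N_j\ge2^j$, a multiple of $N_{j-1}$ and $\hat N_j$, as large as Lemma 6 and Propositions 7 and 8 require. Put
$$A_j^k=\{u\in M_{N_j}(\delta_j):E_j(u)\le c_k\}\quad(0\le k\le j),\qquad A_j=A_j^j.$$
By 3 and (4.6), $E_{j+1}\le E_j$ on step controls with values in $S_{\delta_j}$. So $A_j^k\subset A_{j+1}^k$.

**Step 4: homology of $A_j$.** We recall Milnor, *Morse Theory*, §3. Let $E$ be a smooth function on a manifold with $E^{-1}[a,b]$ compact. If this set contains no critical points, $\{E\le a\}$ is a deformation retract of $\{E\le b\}$. If it contains exactly one, nondegenerate, of index $\lambda$ and with value in $(a,b)$, then $H_*(\{E\le b\},\{E\le a\})$ is $\mathbf Z$ in degree $\lambda$ and $0$ otherwise, and it is generated by the cell $\{y=0\}$ in a chart where $E=v-|x|^2+|y|^2$.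

By Lemma 6, $A_j$ is a compact sublevel set of $E_j$ on a manifold. By 1 its critical points are exactly $u^{(1)},\dots,u^{(j)}$, nondegenerate of index $\lambda_k$, with $E_j(u^{(k)})\in[2\pi^2k^2,c_k)\subset(c_{k-1},c_k)$. So the $c_k$ are regular values. Also $A_j^0=\emptyset$: otherwise $E_j$ would attain its minimum there, at a critical point with value at most $c_0<2\pi^2$. Hence $H_*(A_j^k,A_j^{k-1})$ is $\mathbf Z$ in degree $\lambda_k$ and $0$ otherwise. All $\lambda_k$ are even, so the long exact sequences split into short ones, and $H_*(A_j)$ is free with $\operatorname{rank}H_i(A_j)=\#\{k\le j:\lambda_k=i\}$.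

**Step 5: recognizing generators.** This step gives a criterion for a disc to generate the relative group.

**Lemma 11.** Let $k\le j$, $v=E_j(u^{(k)})$, and let $D\subset A_j^k$ be a smooth $\lambda_k$-disc centered at $u^{(k)}$ such that $E_j|_D$ has negative definite Hessian at the center and $E_j|_D<v$ off the center. Then $[D,\partial D]$ generates $H_{\lambda_k}(A_j^k,\{E_j<v\})\cong H_{\lambda_k}(A_j^k,A_j^{k-1})\cong\mathbf Z$.

**Proof.** There are no critical values in $[c_{k-1},v)$, so compact subsets of $\{E_j<v\}$ flow into $A_j^{k-1}$ under $-\nabla E_j$. So $A_j^{k-1}\subset\{E_j<v\}$ induces isomorphisms on homology, which gives the first isomorphism. Take a Morse chart $E_j=v-|x|^2+|y|^2$. The Hessian is negative definite on the tangent space of $D$ at the center, so this space lies in $\{|y|<|x|\}\cup\{0\}$. It projects injectively to $x$-space, hence isomorphically, since its dimension is $\lambda_k$. So $D$ contains a small disc $D'$ around the center on which $|y|<|x|$ off $0$ and which projects diffeomorphically onto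 a neighborhood of $0$ in $x$-space. The removed part lies in $\{E_j<v\}$, so $[D,\partial D]=[D',\partial D']$. Along the homotopy $(x,(1-s)y)$ we have $E_j=v-|x|^2+(1-s)^2|y|^2<v$ off $0$, so it carries $D'$ through the pair $(A_j^k,\{E_j<v\})$ to a cell in $\{y=0\}$ around $0$, which is a generator. $\square$

**Step 6: the maps $H_*(A_j^k,A_j^{k-1})\to H_*(A_{j+1}^k,A_{j+1}^{k-1})$, $k\le j$, are isomorphisms.** The same disc serves as a generator at both stages, because each disc was controlled for two consecutive functionals. Let $D=D_{k,j}$ and $v=E_j(u^{(k)})$. By 2 for $E_j$, $E_j|_D\le v<c_k$, so $D\subset A_j^k$, and $\max_{\partial D}E_j<2\pi^2k^2\le v$. There are no critical values of $E_j$ in $[c_{k-1},2\pi^2k^2)$, so flowing $\partial D$ down by $-\nabla E_j$ produces a cylinder $Z\subset\{E_j<2\pi^2k^2\}$ from $\partial D$ to a cycle in $A_j^{k-1}$ (void if $\partial D=\emptyset$). Then $D\cup Z$ represents a class in $H_{\lambda_k}(A_j^k,A_j^{k-1})$ whose image in $H_{\lambda_k}(A_j^k,\{E_j<v\})$ is $[D,\partial D]$. By Lemma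 11 it is a generator.

At stage $j+1$ let $v'=E_{j+1}(u^{(k)})\ge2\pi^2k^2$. On $Z$ we have $E_{j+1}\le E_j<2\pi^2k^2\le v'$. So the image of the class in $H_{\lambda_k}(A_{j+1}^k,\{E_{j+1}<v'\})\cong H_{\lambda_k}(A_{j+1}^k,A_{j+1}^{k-1})$ is again $[D,\partial D]$. By 2 for $E_{j+1}$ and $D_{k,j}$, and since $\dim D=\lambda_k$ is the index there, Lemma 11 shows that it is a generator. In all other degrees both groups vanish.

**Step 7: the limit over $j$.** By induction on $k$ and the five lemma, $H_*(A_j)\to H_*(A_{j+1}^j)$ is an isomorphism. The homology of $(A_{j+1},A_{j+1}^j)$ lives in degree $\lambda_{j+1}$ (with $\lambda_{j+1}$ as for $\delta$). So $H_i(A_j)\to H_i(A_{j+1})$ is an isomorphism as soon as $\lambda_{j+1}>i+1$, which holds for all large $j$ because $\lambda_j\to\infty$ monotonically. So $\varinjlim_jH_i(A_j)$ is free of rank $\#\{k:\lambda_k=i\}$.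

**Step 8: the sets $A_j$ exhaust the step controls.** Let $Q\subset M_{2^m}(\delta)$ be compact. As $S_\delta=\bigcup_jS_{\delta_j}$ is an increasing union of open sets, $Q\subset M_{2^m}(\delta_{j_0})$ for some $j_0$. For $j\ge j_0$, $E_j\le E_{j_0}$ is bounded on $Q$, while $c_j\to\infty$; and $2^m\mid N_j$ for $j\ge m$. So $Q\subset A_j$ for $j$ large. Conversely $A_j\subset M_{N_j}(\delta)$ with $N_j$ a power of $2$. Hence, by Corollary 10,
$$\varinjlim_jH_*(A_j)=\varinjlim_mH_*(M_{2^m}(\delta))\cong H_*(\mathcal B_\delta).$$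
So $H_*(\mathcal B_\delta)$ is free with $\operatorname{rank}H_i=\#\{k:\lambda_k=i\}$. Finally
$$\sum_{l<i}\operatorname{rank}H_{2l}(\mathcal B_\delta)=\#\{k:\lceil k\beta\rceil\le i\}=\#\{k:k\beta\le i\}=\lfloor i/\beta\rfloor,\qquad\frac1\beta=1+\frac\pi\delta.$$
This proves Theorem A, and with it Theorem B. $\blacksquare$

## 10. Comparison with $\mathcal I$, single components, and cells

**Corollary 12 (sharp form of (iv)).** $\mathcal L_{\kappa_1}^{\kappa_2}$ is homotopy equivalent to $\mathcal I$ iff $\delta=\pi$, i.e. iff $\mathcal L_{\kappa_1}^{\kappa_2}=\mathcal I$. For $\delta<\pi$ the Betti numbers of $\mathcal B_\delta$ and $\mathcal B_\pi$ agree below degree $2\lceil\frac\delta{\pi-\delta}\rceil-2$ and differ in that degree. If $(\kappa_1,\kappa_2)\subset(\bar\kappa_1,\bar\kappa_2)$, the inclusion $\mathcal L_{\kappa_1}^{\kappa_2}\subset\mathcal L_{\bar\kappa_1}^{\bar\kappa_2}$ is a homotopy equivalence iff the two intervals are equal.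

**Proof.** The first and last statements follow from Theorem B, since nested intervals with $\rho_1-\rho_2=\bar\rho_1-\bar\rho_2$ coincide. For the middle one, the cumulative Betti numbers are $\lfloor i(1+\pi/\delta)\rfloor$ and $2i$. They first differ at the least $i$ with $i(\pi/\delta-1)\ge1$, i.e. $i=\lceil\frac\delta{\pi-\delta}\rceil$, and the $i$-th cumulative sum ends in degree $2(i-1)$. $\square$

For $\delta=\frac{2\pi}3$ this gives degree $2$, in agreement with the lists in Section 1.

**Corollary 13.** Let $n=\lfloor\pi/\delta\rfloor+1=\lfloor1/\beta\rfloor$. Each of the components $\mathcal L_{n-1},\mathcal L_n$ alone determines $\delta$: if one of them is homotopy equivalent to one of the corresponding two components for $\bar\delta$, then $\delta=\bar\delta$.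

**Proof.** The isomorphisms of Sections 8 and 9 respect path components. For a component of $\mathcal B_\delta$, apply the Morse count of Section 9 to the union of those components of $A_j$ that map to it. The homology of the component is therefore free, with one generator of degree $\lambda_k$ for each $k$ such that the component contains $u^{(k)}$. By (ii), the based parts of $\mathcal L_{n-1}$, $\mathcal L_n$ have one generator in each degree $\lambda_{k_0+2q}$, $q\ge0$, with $k_0=n-1$, respectively $k_0=n$. So the rational Poincaré series of the component of $\mathcal L_{\kappa_1}^{\kappa_2}$, divided by $1+t^3$, has partial coefficient sums up to degree $D$ equal to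
$$\#\{q\ge0:\lambda_{k_0+2q}\le D\}=\#\{q\ge0:(k_0+2q)\beta\le\lfloor D/2\rfloor+1\}=\frac D{4\beta}+O(1).$$
This determines $\beta$, hence $\delta$. $\square$

**Corollary 14 ($r<\infty$).** $\mathcal L_{\kappa_1}^{\kappa_2}\simeq\mathbf{SO}_3\times W_\delta$, where $W_\delta$ is a CW complex with exactly one cell of dimension $\lambda_k(\delta)$ for each $k\ge1$ and no others.

**Proof.** **Step 1: $\mathcal B_\delta$ has the homotopy type of a CW complex.** It is a level set of $\mathrm{hol}$ on an open subset of the Banach space $C^{r-2}\times C^{r-1}$. There $\mathrm{hol}$ is a submersion, by Step 1 of the proof of Lemma 9 and the density of smooth functions in $L^1$; kernels of finite codimension are complemented. So $\mathcal B_\delta$ is a metrizable Banach manifold, and the claim is in Palais, *Homotopy theory of infinite dimensional manifolds*, 1966.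

**Step 2: its components are simply connected.** By Lemma 9(B) and Step 8 of Section 9, a loop in $\mathcal B_\delta$ is freely homotopic in some $X_j$ to a loop in some $A_i$. By Morse theory $A_i$ has the homotopy type of a finite CW complex with even-dimensional cells only, so its components are simply connected. Hence the original loop bounds a disc in some $X_{j'}$. Apply Lemma 9(A) to the image $Q$ of this disc, with $Q_0$ the image of the loop: the disc moves into $\mathcal B_\delta$, while the loop moves by a homotopy in $\mathcal B_\delta$. So the loop is contractible in $\mathcal B_\delta$.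

**Step 3: count cells.** A simply connected CW complex with free homology, finitely generated in each degree, is homotopy equivalent to a CW complex with one cell for each element of a basis of the homology (Hatcher, *Algebraic Topology*, Prop. 4C.1). Apply this to each component and use Theorem A. $\square$
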